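\title{The proportion of $2$-elements in a coset of a finite simple group}

\begin{abstract}
Let $S$ be a finite non-abelian simple group and let $g$ be an automorphism of $S$. We prove that either every element of the coset $gS$ of $S$ in $\operatorname{Aut}(S)$ has $2$-power order, which happens only for $S\cong\mathrm{PSL}(2,3^f)$ with $f$ a power of $2$, or at most $\frac89|S|$ of them do, and we determine the cosets for which the constant $\frac89$ is attained. This answers a question of Lucchini and Otmen in the affirmative. For groups of Lie type, Shintani descent removes the field automorphisms. The cosets that remain are handled with parabolic subgroups in characteristic $2$ and with an average over maximal tori in odd characteristic. The proof uses the classification of finite simple groups.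
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
An element of a finite group is a \emph{$2$-element} if its order is a power of $2$; the identity is a $2$-element. For a nonempty subset $C$ of a finite group let $\Omega_2(C)$ be the set of $2$-elements in $C$, and put
\[
P(C)=\frac{|\Omega_2(C)|}{|C|},
\]
the probability that a uniformly chosen element of $C$ is a $2$-element. We identify a finite non-abelian simple group $S$ with its group of inner automorphisms, so that $S\trianglelefteq\operatorname{Aut}(S)$, and we study $P(gS)$ for the cosets $gS$ with $g\in\operatorname{Aut}(S)$. For a real number $\gamma$ with $0<\gamma<1$, let $\Sigma_\gamma$ be the set of finite non-abelian simple groups $S$ such that $|\Omega_2(gS)|\le\gamma|S|$ for every $g\in\operatorname{Aut}(S)$.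

The coset $S$ itself contains elements of odd prime order, so $P(S)<1$. An outer coset, however, can consist of $2$-elements only. Two facts are known.
\begin{itemize}
\item[(K1)] If $gS$ consists only of $2$-elements, then $S\cong\mathrm{PSL}(2,3^f)$ with $f$ a power of $2$, and $g=\phi^ix$ with $i$ odd and $x\in\mathrm{PGL}(2,3^f)\setminus\mathrm{PSL}(2,3^f)$, where $\phi$ is the Frobenius automorphism of $S$, of order $f$.
\item[(K2)] There is $\gamma<1$ such that $A_n\in\Sigma_\gamma$ for every $n\ge5$ with $n\ne6$.
\end{itemize}
By (K1), each single group outside the family $\mathrm{PSL}(2,3^f)$ lies in $\Sigma_\gamma$ for some $\gamma<1$ depending on the group. The following question, posed in \cite{LO}, asks whether this is uniform.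

\medskip
\noindent\textbf{Question.} \emph{Is there a constant $\gamma<1$ such that every finite non-abelian simple group $S$ either lies in $\Sigma_\gamma$ or is isomorphic to $\mathrm{PSL}(2,3^f)$ with $f$ a power of $2$?}
\medskip

One might hope for a soft answer. If $P(gS)$ tended to $0$ as $|S|\to\infty$ outside the exceptional family, then only finitely many groups would have a coset with $P(gS)>\frac12$, and (K1) would take care of them. Inner cosets encourage this hope: in $S=\mathrm{SL}(2,q)$ with $q$ even, the $q+1$ Sylow $2$-subgroups have order $q$ and intersect trivially, so there are $q^2$ elements of $2$-power order and $P(S)=q/(q^2-1)\to0$. The hope fails for outer cosets. If $q=2^f$ with $f\ge2$ a power of $2$ and $\phi$ is the Frobenius automorphism, then $P(\phi S)=\frac23$ for every such $f$ (Example~\ref{ex:rankone}). Large values thus persist along infinite families, and one has to show that they do not accumulate at $1$.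

\subsection{The results}
The answer to the question is yes.

\begin{theorem}\label{thm:main}
There is $\gamma<1$ such that every finite non-abelian simple group $S$ lies in $\Sigma_\gamma$ or is isomorphic to $\mathrm{PSL}(2,3^f)$ with $f$ a power of $2$. More precisely, let $S$ be alternating or of Lie type, but not ${}^2F_4(2)'$, and let $g\in\operatorname{Aut}(S)$. Then either $|\Omega_2(gS)|\le\frac89|S|$, or $S\cong\mathrm{PSL}(2,3^f)$ with $f\ge2$ a power of $2$ and $gS$ consists of $2$-elements.
\end{theorem}

The constant $\frac89$ works for all simple groups and cannot be lowered. To describe the extremal cosets, let $\phi$ be the automorphism of $\mathrm{PSL}(3,2^f)$ that squares the matrix entries, and let $\rho$ be the pinned graph involution, induced by $g\mapsto J(g^{T})^{-1}J^{-1}$, where $J$ is the matrix with entries $1$ on the antidiagonal and $0$ elsewhere.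

\begin{theorem}\label{thm:sharp}
Let $S$ be a finite non-abelian simple group and $g\in\operatorname{Aut}(S)$. Then either $gS$ consists of $2$-elements, and $S\cong\mathrm{PSL}(2,3^f)$ with $f\ge2$ a power of $2$, or $|\Omega_2(gS)|\le\frac89|S|$. Equality $|\Omega_2(gS)|=\frac89|S|$ holds if and only if $S\cong\mathrm{PSL}(3,2^f)$ with $f\ge2$ a power of $2$ and $gS$ is conjugate in $\operatorname{Out}(S)$ to an odd power of $\phi\rho S$. Hence a number $\gamma<1$ has the property in the question if and only if $\gamma\ge\frac89$.
\end{theorem}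

Both proofs use the classification of finite simple groups. They differ only in the treatment of the $26$ sporadic groups and ${}^2F_4(2)'$: Theorem~\ref{thm:main} uses (K1) for these $27$ groups and nowhere else, whereas Theorem~\ref{thm:sharp} uses data from the ATLAS \cite{Atlas} instead. Fact (K2) is not used; Proposition~\ref{prop:alt} gives it with $\gamma=\frac67$.

\subsection{The smallest case of descent}\label{sub:smallest}
The mechanism behind the persistent values is already visible for $S=\mathrm{SL}(2,4)\cong A_5$, with $\operatorname{Aut}(S)\cong S_5$. The Frobenius map $\phi$, which squares matrix entries, induces on $S$ an involution with fixed-point group $\mathrm{SL}(2,2)\cong S_3$, of order $6$. In $A_5$ the centralizer of a transposition has order $6$ and that of a double transposition has order $4$, so $\phi$ is a transposition and $\phi S$ is the set of odd permutations. An odd permutation centralizes itself, so its $S_5$-class is a single $A_5$-class. Compare these classes with the classes of $\mathrm{SL}(2,2)$: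
\begin{center}
\begin{tabular}{lccc|cc}
\multicolumn{4}{c|}{$S$-classes of $h\in\phi S$} & \multicolumn{2}{c}{classes of $y\in\mathrm{SL}(2,2)$}\\
cycle type & size & $|C_S(h)|$ & order of $h^2$ & order of $y$ & $|C(y)|$\\ \hline
$(2)$ & $10$ & $6$ & $1$ & $1$ & $6$\\
$(4)$ & $30$ & $2$ & $2$ & $2$ & $2$\\
$(3,2)$ & $20$ & $3$ & $3$ & $3$ & $3$
\end{tabular}
\end{center}
The classes match, with equal centralizer orders, and $h$ is a $2$-element exactly when $y$ is. Since the proportion taken up by a class is the reciprocal of the centralizer order, $P(\phi S)=P(\mathrm{SL}(2,2))=\frac16+\frac12=\frac23$.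

The explanation lies in the algebraic group $X=\mathrm{SL}(2,\overline{\mathbb F}_2)$. Let $x\in S$. Then $(x\phi)^2$ acts on $S$ as conjugation by $x\phi(x)$. By the Lang--Steinberg theorem, (F1) below, $x=a\phi(a)^{-1}$ for some $a\in X$, so $x\phi(x)=a\phi^2(a)^{-1}$ is conjugate in $X$ to $\phi^2(a)^{-1}a$. The equation $\phi^2(x)=x$ reads $\phi^2(a)\phi^3(a)^{-1}=a\phi(a)^{-1}$, that is, $\phi^3(a)^{-1}\phi(a)=\phi^2(a)^{-1}a$, and this says that $\phi^2(a)^{-1}a$ is fixed by $\phi$. So the square of $x\phi$ is conjugate in $X$ to an element of $\mathrm{SL}(2,2)$, and this is the matching in the table.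

\subsection{Outline of the proof}
Section~\ref{sec:elementary} contains three counting lemmas and the alternating groups. Section~\ref{sec:lie} recalls the groups of Lie type and brings each relevant coset into a normal form. Section~\ref{sec:descent} proves the descent in general: every value $P(gS)$ is $0$ or equals $P(C)$ for a coset $C$, involving no field automorphism, in a group of Lie type over a possibly smaller field. That group may be solvable, and the values $1$ and $\frac89$ come from $\mathrm{PGL}(2,3)\cong S_4$ and from $\mathrm{PSU}(3,2)$. All other cosets $C$ satisfy $P(C)\le\frac67$, uniformly in the rank and the field. In characteristic $2$ the $2$-elements are unipotent, and we pass to a small Levi subgroup (Section~\ref{sec:even}); in odd characteristic they are semisimple, and we average over maximal tori (Section~\ref{sec:odd}). Section~\ref{sec:main} proves Theorem~\ref{thm:main}, and Section~\ref{sec:sporadic} treats the $27$ remaining groups and proves Theorem~\ref{thm:sharp}.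

\section{Counting lemmas and alternating groups}\label{sec:elementary}

Every element $h$ of finite order is, in exactly one way, a product of a $2$-element and an element of odd order that commute; these are its \emph{$2$-part} and its \emph{odd part}, and both are powers of $h$. We write $n_p$ for the largest power of the prime $p$ dividing the integer $n$, except in Section~\ref{sec:sporadic}, where this notation is not used.

\begin{lemma}\label{lem:power}
Let $S$ be a finite non-abelian simple group and $g\in\operatorname{Aut}(S)$. If the order of $gS$ in $\operatorname{Out}(S)$ is not a power of $2$, then $P(gS)=0$. If it is, then $P(gS)=P(g^jS)$ for every odd $j$, and $gS$ is an odd power of $g^jS$.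
\end{lemma}

\begin{proof}
The image of a $2$-element in $\operatorname{Out}(S)$ is a $2$-element, which gives the first claim. For the others choose $j'$ with $jj'\equiv1$ modulo $|\operatorname{Aut}(S)|_2$; it may be taken odd. The order of $gS$ divides $|\operatorname{Aut}(S)|_2$, so $g^{jj'}S=gS$. Hence $h\mapsto h^j$ maps $\Omega_2(gS)$ to $\Omega_2(g^jS)$, and $h\mapsto h^{j'}$ maps $\Omega_2(g^jS)$ to $\Omega_2(gS)$. The two maps are mutually inverse because $h^{jj'}=h$ for every $2$-element $h$.
\end{proof}

The next two lemmas express the one principle that produces elements which are not $2$-elements: multiply a $2$-element by a commuting element of odd order.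

\begin{lemma}\label{lem:oddK}
Let $K$ be a subgroup of odd order of a finite group and $C$ a nonempty subset such that $KC=C$ and $K$ centralizes every element of $C$. Then $P(C)\le1/|K|$.
\end{lemma}

\begin{proof}
The set $C$ is a union of cosets $Kx$. If $x\in C$ is a $2$-element and $k\in K$, then $kx$ has odd part $k$. So each coset contains at most one $2$-element.
\end{proof}

\begin{lemma}\label{lem:tu}
Let $N$ be a normal subgroup of a finite group $G$, let $t\in G$ be a $2$-element, and let $m$ be the number of elements of odd order greater than $1$ in $C_N(t)$. Then $P(tN)\le1-m/|C_N(t)|$.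
\end{lemma}

\begin{proof}
The $|N:C_N(t)|$ conjugates $s$ of $t$ under $N$ lie in $tN$. For each of them there are $m$ elements $u\ne1$ of odd order in $C_N(s)$, and $su\in tN$ has $2$-part $s$ and odd part $u$. These products are pairwise distinct and none is a $2$-element.
\end{proof}

\begin{proposition}\label{prop:alt}
Let $n\ge5$, $n\ne6$. Then $P(gA_n)\le\frac67$ for every $g\in\operatorname{Aut}(A_n)$.
\end{proposition}

\begin{proof}
Here $\operatorname{Aut}(A_n)=S_n$, so the coset is $C=A_n$ or $C=S_n\setminus A_n$. Let $1\le k\le n-2$. To build an element of $C$ in which the point $1$ lies in a cycle of length $k$, choose the cycle in $(n-1)(n-2)\cdots(n-k+1)$ ways and then a permutation of the other $n-k$ points whose parity is prescribed; as $n-k\ge2$, this can be done in $(n-k)!/2$ ways. The product is $(n-1)!/2=|C|/n$. If $3\mid k$, these elements are not $2$-elements, and different $k$ give disjoint sets. Therefore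
\[
P(C)\le1-\frac1n\Bigl\lfloor\frac{n-2}3\Bigr\rfloor .
\]
The right side is $\frac45$ for $n=5$ and $\frac67$ for $n=7$. For $n\ge8$ it is at most $1-\frac{n-4}{3n}=\frac23+\frac4{3n}\le\frac56$.
\end{proof}

The group $A_6\cong\mathrm{PSL}(2,9)$ is treated as a group of Lie type.

\section{Groups of Lie type and their automorphisms}\label{sec:lie}

\subsection{Quoted results}
Let $p$ be a prime and $k=\overline{\mathbb F}_p$. Linear algebraic groups over $k$ are identified with their groups of points. All their elements have finite order; the unipotent elements are the $p$-elements and the semisimple elements are those of order prime to $p$. A \emph{Steinberg endomorphism} of a connected algebraic group $H$ is a surjective endomorphism $\tau$ of algebraic groups whose group of fixed points $H_\tau$ is finite. We use the following results.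
\begin{itemize}
\item[(F1)] (Lang--Steinberg.) If $\tau$ is a Steinberg endomorphism of a connected group $H$, then $h\mapsto h^{-1}\tau(h)$ maps $H$ onto $H$.
\item[(F2)] \cite[7.5]{St} A semisimple automorphism of a connected algebraic group normalizes a Borel subgroup and a maximal torus contained in it. An automorphism of finite order prime to $p$ is semisimple.
\item[(F3)] \cite[12.4]{St} If $H$ is simply connected and semisimple, then $H_\tau$ is generated by its unipotent elements.
\item[(F4)] \cite[15.1]{St}, \cite[6.6.1]{Carter} If $H$ is connected and reductive, then $H_\tau$ has exactly $|H_\tau|_p^2$ unipotent elements.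
\item[(F5)] \cite[3.3.5]{Carter} If $T$ is a torus with cocharacter lattice $Y$, then $|T_\tau|=|\det(\tau-1\mid Y)|$.
\item[(F6)] (Zsigmondy.) If $q\ge3$ and $m\ge3$ are integers, there is a prime $r$ such that $q$ has multiplicative order $m$ modulo $r$.
\end{itemize}

\subsection{The pinned group}
Let $X$ be a simple algebraic group of adjoint type over $k$, with a maximal torus $T_0$, a Borel subgroup $B_0\supset T_0$ with unipotent radical $U$, the corresponding set $\Delta$ of simple roots, root subgroups $U_\beta$, and Weyl group $W=N_X(T_0)/T_0$. A \emph{pinning} is a choice of isomorphisms $x_\alpha\colon k\to U_\alpha$ for $\alpha\in\Delta$. It determines $x_{-\alpha}\colon k\to U_{-\alpha}$ such that $x_\alpha(t)$ and $x_{-\alpha}(t)$ are the images of the upper and lower unitriangular matrices with entry $t$ under a homomorphism $\mathrm{SL}(2,k)\to X$ with central kernel. The groups $U_{\pm\alpha}$, $\alpha\in\Delta$, generate $X$. We fix a pinning and consider the following endomorphisms, all of which stabilize $T_0$ and $B_0$.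
\begin{itemize}
\item The Frobenius map $\phi$, with $\phi(x_{\pm\alpha}(t))=x_{\pm\alpha}(t^p)$. It acts on $T_0$ as $h\mapsto h^p$.
\item The group $\Gamma$ of pinned graph automorphisms: each symmetry $\delta$ of the Dynkin diagram gives an automorphism of the algebraic group with $\delta(x_{\pm\alpha}(t))=x_{\pm\delta\alpha}(t)$. The group $\Gamma$ commutes with $\phi$. It has order $2$ for the types $A_n$ ($n\ge2$), $D_n$ ($n\ge5$) and $E_6$, is $S_3$ for $D_4$, and is trivial otherwise.
\item For the types $B_2$ and $F_4$ with $p=2$ and $G_2$ with $p=3$, the endomorphism $\psi$ with $\psi^2=\phi$. If $\alpha\mapsto\alpha'$ is the symmetry of the diagram that exchanges long and short roots, then $\psi(x_{\pm\alpha}(t))=x_{\pm\alpha'}(t^{p_\alpha})$, where $p_\alpha=1$ for $\alpha$ long and $p_\alpha=p$ for $\alpha$ short.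
\end{itemize}
All these maps are automorphisms of $X$ as an abstract group. We call a Steinberg endomorphism $\tau$ of $X$ \emph{ordinary} if $\tau=\delta\phi^i$ with $\delta\in\Gamma$ and $i\ge1$, and \emph{of Suzuki--Ree type} if $\tau=\psi^i$ with $i$ odd. In both cases $\tau$ is \emph{standard}, and $q=p^i$ is its \emph{parameter}.

Let $\pi\colon X_{\mathrm{sc}}\to X$ be the simply connected cover. It is surjective, and its kernel $Z$ is a finite central subgroup of order prime to $p$. The maps $\phi,\delta,\psi$ are defined on $X_{\mathrm{sc}}$ by the same formulas, and we denote these lifts by the same letters. Lifts are unique, since two lifts differ by a homomorphism from the perfect group $X_{\mathrm{sc}}$ to $Z$; so every relation between the maps on $X$ holds on $X_{\mathrm{sc}}$ as well. The preimage $\widetilde T=\pi^{-1}(T)$ of a maximal torus $T$ of $X$ is a maximal torus of $X_{\mathrm{sc}}$ containing $Z$. The cocharacter lattice $Y$ of $\widetilde T_0$ has the simple coroots $\alpha^\vee$ as a basis, and $\widetilde T_0=Y\otimes k^*$. On $Y$, the map $\phi$ acts as multiplication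 by $p$, the group $\Gamma$ permutes the simple coroots, and $\psi(\alpha^\vee)=p_\alpha\,\alpha'^\vee$.

Let $\eta\in Y$ be the sum of the positive coroots. The simple reflection $s_\alpha$ negates $\alpha^\vee$ and permutes the other positive coroots, so $s_\alpha(\eta)=\eta-2\alpha^\vee$, that is,
\begin{equation}\label{eq:eta}
\langle\alpha,\eta\rangle=2\qquad(\alpha\in\Delta).
\end{equation}
Thus $\eta$ is \emph{regular}: $\langle\beta,\eta\rangle\ne0$ for every root $\beta$, and only the identity of $W$ fixes $\eta$. Also, $\eta$ is fixed by $\Gamma$.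

\subsection{The finite groups}
For a standard $\tau$ let $S_\tau=O^{p'}(X_\tau)$ be the subgroup of $X_\tau$ generated by all $p$-elements. For example, if $X=\mathrm{PGL}(n,k)$ and $\tau=\phi^i$, then $X_\tau=\mathrm{PGL}(n,q)$ and $S_\tau=\mathrm{PSL}(n,q)$, and the cosets of $S_\tau$ are distinguished by the determinant modulo $n$th powers. The following homomorphism plays the role of the determinant in general. Put $[Z,\tau]=\{z^{-1}\tau(z):z\in Z\}$, a subgroup of $Z$. For $x\in X_\tau$ with a preimage $\tilde x\in X_{\mathrm{sc}}$, the element $\tilde x^{-1}\tau(\tilde x)$ lies in $Z$, and its class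
\[
\lambda_\tau(x)=\tilde x^{-1}\tau(\tilde x)\,[Z,\tau]\in Z/[Z,\tau]
\]
does not depend on the choice of $\tilde x$.

\begin{lemma}\label{lem:lambda}
The map $\lambda_\tau\colon X_\tau\to Z/[Z,\tau]$ is a surjective homomorphism with kernel $S_\tau=\pi((X_{\mathrm{sc}})_\tau)$. In particular $X_\tau/S_\tau$ is abelian of order $|Z_\tau|$, which is prime to $p$. If $T$ is a $\tau$-stable maximal torus of $X$, then $X_\tau=T_\tau S_\tau$ and $T_\tau\cap S_\tau=\pi(\widetilde T_\tau)$.
\end{lemma}

\begin{proof}
Since $\tilde x^{-1}\tau(\tilde x)$ is central, $(\tilde x\tilde y)^{-1}\tau(\tilde x\tilde y)=\tilde x^{-1}\tau(\tilde x)\cdot\tilde y^{-1}\tau(\tilde y)$, so $\lambda_\tau$ is a homomorphism. Let $T$ be a $\tau$-stable maximal torus, for instance $T_0$, and let $z\in Z$. By (F1) in $\widetilde T$, $z=\tilde t^{-1}\tau(\tilde t)$ with $\tilde t\in\widetilde T$; then $\pi(\tilde t)\in T_\tau$ and $\lambda_\tau(\pi(\tilde t))=z[Z,\tau]$. So $\lambda_\tau$ is already surjective on $T_\tau$. Next, $\lambda_\tau(x)=1$ means $\tilde x^{-1}\tau(\tilde x)=z^{-1}\tau(z)$ for some $z\in Z$,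 that is, $\tilde xz^{-1}\in(X_{\mathrm{sc}})_\tau$. So the kernel is $\pi((X_{\mathrm{sc}})_\tau)$. It is contained in $S_\tau$ by (F3), and it contains $S_\tau$ because its index divides $|Z|$ and so is prime to $p$. The homomorphism $z\mapsto z^{-1}\tau(z)$ has kernel $Z_\tau$ and image $[Z,\tau]$, so $|Z/[Z,\tau]|=|Z_\tau|$. Finally $T\cap\pi((X_{\mathrm{sc}})_\tau)=\pi(\widetilde T_\tau)$ because $\widetilde T$ is the full preimage of $T$.
\end{proof}

Every simple group of Lie type other than ${}^2F_4(2)'$ is of the form $S=S_\sigma$ with $\sigma$ standard, provided that $B_2(2)'\cong\mathrm{PSL}(2,9)$, $G_2(2)'\cong\mathrm{PSU}(3,3)$ and ${}^2G_2(3)'\cong\mathrm{PSL}(2,8)$ are taken in the second form. For such $S$, by \cite[2.5.12]{GLS}, the group $X_\sigma$ acts faithfully on $S$ by conjugation and $\operatorname{Aut}(S)=X_\sigma\rtimes\Psi$, where $\Psi$ is as follows; the symbols in the last column denote restrictions to $S$.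
\begin{center}
\begin{tabular}{lll}
 & $\sigma$ & $\Psi$\\ \hline
(A1) & $\phi^f$, and $\psi$ is not defined & $\langle\phi\rangle\times\Gamma$, with $\phi$ of order $f$\\
(A2) & $\phi^f=\psi^{2f}$ & $\langle\psi\rangle$, of order $2f$\\
(A3) & $\delta\phi^f$, $\delta\in\Gamma$ of order $2$ or $3$ & $\langle\phi\rangle$, of order $|\delta|f$\\
(A4) & $\psi^f$, $f$ odd & of odd order $f$
\end{tabular}
\end{center}

\subsection{A normal form for the cosets}
Descent applies to a coset $X_\sigma\tau$ when $\tau$ is a Steinberg endomorphism and $\sigma$ is a power of $\tau$, as in Section~\ref{sub:smallest}, or a power of $\tau$ times a graph involution. Lemma~\ref{lem:power} lets us arrange this in all cases but one, and in that case no field automorphism is present.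

\begin{lemma}\label{lem:normal}
Let $S=S_\sigma$ be simple as above, and let $g\in\operatorname{Aut}(S)$ be such that $gS$ has $2$-power order in $\operatorname{Out}(S)$. Then some odd power $g'$ of $g$ satisfies one of the following, where $e\ge1$ is a power of $2$.
\begin{itemize}
\item[(N1)] $\sigma=\tau^e$ with $\tau$ standard, and $g'\in X_\sigma\,\tau|_S$.
\item[(N2)] $\sigma=\rho\tau^e$ with $\rho\in\Gamma$ an involution and $\tau$ a power of $\phi$, and $g'\in X_\sigma\,\tau|_S$.
\item[(N3)] $\sigma=\phi^f$ and $g'\in X_\sigma\,\rho$ with $\rho\in\Gamma$ an involution.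
\end{itemize}
\end{lemma}

\begin{proof}
Write $g\in X_\sigma\theta$ with $\theta\in\Psi$. Then $\theta$ has $2$-power order and $g^j\in X_\sigma\theta^j$, so we may replace $\theta$ by odd powers. We use that two generators of a cyclic $2$-group are odd powers of each other. If $\theta=1$, then (N1) holds with $\tau=\sigma$ and $e=1$, since $\sigma|_S=1$; this settles (A4). Let $\theta\ne1$.

\emph{Case} (A1). Write $\theta=\phi^i\rho$ with $\rho\in\Gamma$; then $\rho^2=1$. If $\phi^i|_S=1$, we have (N3). Otherwise let $e\ge2$ be the order of $\phi^i|_S$. An odd power of $\theta$ equals $\tau|_S$ with $\tau=\rho\phi^{f/e}$, and $\tau^e=\phi^f=\sigma$ because $e$ is even. This is (N1).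

\emph{Case} (A2). If $\theta$ has order $e$, an odd power of $\theta$ is $\tau|_S$ with $\tau=\psi^{2f/e}$, and $\tau^e=\sigma$. The map $\tau$ is ordinary or of Suzuki--Ree type according as $2f/e$ is even or odd. This is (N1).

\emph{Case} (A3) \emph{with} $|\delta|=2$. Let $2e$ be the order of $\theta$. An odd power of $\theta$ is $\tau|_S$ with $\tau=\phi^{f/e}$, and $\sigma=\delta\tau^e$. This is (N2).

\emph{Case} (A3) \emph{with} $|\delta|=3$. Let $e\ge2$ be the order of $\theta$; then $e\mid f$. Choose $b$ with $be\equiv1\pmod3$ and put $\tau=\delta^b\phi^{f/e}$, so that $\tau^e=\delta\phi^f=\sigma$. On $S$ we have $\delta=\phi^{-f}$, so $\tau$ acts as $\phi^{(f/e)(1-be)}=(\phi^{3f/e})^{-l}$, where $3l=be-1$. As $e$ is even, $l$ is odd. Since $\phi^{3f/e}$ generates the unique subgroup of order $e$ of $\Psi$, so does $\tau|_S$, which is therefore an odd power of $\theta$. This is (N1).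
\end{proof}

\section{Descent}\label{sec:descent}

\subsection{Shintani descent for a single coset}
The computation in Section~\ref{sub:smallest} becomes symmetric if one regards $x\tau$ together with $\sigma$ as a commuting pair: conjugation by $a^{-1}$ turns the first entry into $\tau$ and moves all the information into the second. This gives a bijection between classes in $X_\sigma\tau$ and classes in $X_\tau$. It is not yet enough, because we need one coset of $S$ at a time, whereas $X_\sigma\tau$ is a union of $|Z_\sigma|$ such cosets. To keep track of them we use an invariant of commuting pairs, the commutator of their lifts to $X_{\mathrm{sc}}$.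

If $\rho\in\Gamma$ commutes with $\tau$, then $X_\tau\langle\rho\rangle$ denotes the finite subgroup $X_\tau\rtimes\langle\rho\rangle$ of $X\rtimes\langle\rho\rangle$. It normalizes $S_\tau$, and $P(y\rho S_\tau)$ is computed in it.

\begin{proposition}\label{prop:descent}
Let $S=S_\sigma$ be simple as in Section~\ref{sec:lie}. Suppose that $\sigma=\rho\tau^e$, where $\tau$ is standard, $e$ is a power of $2$, and $\rho\in\Gamma$ commutes with $\tau$ and satisfies $\rho^2=1$. Then for every $x\in X_\sigma$ there is $y\in X_\tau$ with
\[
P(x\tau S)=P(y\rho S_\tau),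
\]
where the left side refers to the coset $x\,\tau|_S\,S$ in $\operatorname{Aut}(S)$. If $\rho=1$, then $y\in S_\tau$ if and only if $x\tau S$ is conjugate under $X_\sigma$ to $\tau S$.
\end{proposition}

\begin{proof}
Let $\Lambda$ be the abelian group of abstract automorphisms of $X$ generated by $\rho$ and $\tau$. It contains $\sigma$ and also acts on $X_{\mathrm{sc}}$. We work in $X\rtimes\Lambda$ and $X_{\mathrm{sc}}\rtimes\Lambda$. Since $X_\sigma$ acts faithfully on $S$, restriction to $S$ identifies the subset $X_\sigma\tau$ of $X\rtimes\Lambda$ with the subset $X_\sigma\,\tau|_S$ of $\operatorname{Aut}(S)$, compatibly with conjugation by $X_\sigma$.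

\emph{Step 1: a bijection of classes.} Let $X$ act by conjugation on
\[
\mathcal A=\{(\alpha,\beta)\in X\tau\times X\sigma:\alpha\beta=\beta\alpha\}.
\]
As $a^{-1}\sigma a=a^{-1}\sigma(a)\,\sigma$, fact (F1) says that every element of $X\sigma$ is $X$-conjugate to $\sigma$; in the same way every element of $X\tau$ is $X$-conjugate to $\tau$. So every orbit on $\mathcal A$ contains a pair $(x\tau,\sigma)$. Since $\tau$ commutes with $\sigma$, such a pair lies in $\mathcal A$ exactly when $x\in X_\sigma$, and two such pairs are in the same orbit exactly when their first entries are conjugate under $C_X(\sigma)=X_\sigma$. By the same argument with the roles exchanged, every orbit contains pairs $(\tau,y\sigma)$, with $y\in X_\tau$, and their second entries form one $X_\tau$-class. We obtain a bijection between the $X_\sigma$-classes in $X_\sigma\tau$ and the $X_\tau$-classes in $X_\tau\sigma$. If $x\tau$ and $y\sigma$ correspond, then $C_{X_\sigma}(x\tau)\cong C_{X_\tau}(y\sigma)$, since these are the stabilizers in $X$ of two pairs in one orbit.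

\emph{Step 2: $2$-elements correspond.} Let $(x\tau,\sigma)$ and $(\tau,y\sigma)$ lie in the same orbit. Then $z=(x\tau)^{2e}\sigma^{-2}$ is $X$-conjugate to
\[
\tau^{2e}(y\rho\tau^e)^{-2}=(y\rho)^{-2},
\]
where we used that $y\rho$ commutes with $\tau$. Since $\rho^2=1$, this element lies in $X$, so $z\in X$; and $z$ commutes with $\sigma$, so $z\in X_\sigma$. On $S$ the element $(x\tau)^{2e}=z\sigma^2$ acts as conjugation by $z$. Because $2e$ is a power of $2$, the automorphism $x\,\tau|_S$ is a $2$-element if and only if conjugation by $z$ is one; because $X_\sigma$ acts faithfully, this holds if and only if $z$ is a $2$-element; and this holds if and only if $y\rho$ is a $2$-element. Call $x\tau$, respectively $y\sigma$, \emph{good} in this case.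

\emph{Step 3: an invariant of orbits.} Let $\bar Z=Z/[Z,\sigma][Z,\tau]$. For $(x\tau,y\sigma)\in\mathcal A$ choose preimages $\tilde x,\tilde y\in X_{\mathrm{sc}}$. The commutator
\[
(\tilde x\tau)(\tilde y\sigma)(\tilde x\tau)^{-1}(\tilde y\sigma)^{-1}
\]
lies in $X_{\mathrm{sc}}$, as $\Lambda$ is abelian, and has trivial image in $X$, so it lies in $Z$. Replacing $\tilde x$ by $z\tilde x$ with $z\in Z$ multiplies it by $z\sigma(z)^{-1}$, and replacing $\tilde y$ by $z\tilde y$ multiplies it by $\tau(z)z^{-1}$. So its class $\mu(x\tau,y\sigma)\in\bar Z$ does not depend on the preimages. It is constant on orbits: conjugating $\tilde x\tau$ and $\tilde y\sigma$ by a preimage $\tilde a$ of $a\in X$ gives admissible lifts of the conjugate pair and does not change the commutator, since $\tilde a$ centralizes $Z$. For the two kinds of representatives,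
\[
\mu(x\tau,\sigma)=\tilde x\,\sigma(\tilde x)^{-1}=\lambda_\sigma(x)^{-1},\qquad
\mu(\tau,y\sigma)=\tau(\tilde y)\,\tilde y^{-1}=\lambda_\tau(y)\qquad\text{in }\bar Z .
\]
For $\zeta\in\bar Z$ put
\[
M_\zeta=\{x\tau\in X_\sigma\tau:\mu(x\tau,\sigma)=\zeta\},\qquad
M'_\zeta=\{y\sigma\in X_\tau\sigma:\mu(\tau,y\sigma)=\zeta\}.
\]
The bijection of Step~1 matches the classes of good elements in $M_\zeta$ with those in $M'_\zeta$. Summing the reciprocals of the centralizer orders over these classes shows that the number of good elements in $M_\zeta$ divided by $|X_\sigma|$ equals the number of good elements in $M'_\zeta$ divided by $|X_\tau|$. By Lemma~\ref{lem:lambda}, $\lambda_\sigma$ and $\lambda_\tau$ induce surjections onto $\bar Z$, so $|M_\zeta|/|X_\sigma|=1/|\bar Z|=|M'_\zeta|/|X_\tau|$. Hence the proportions of good elements in $M_\zeta$ and in $M'_\zeta$ are equal.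

\emph{Step 4: from $M_\zeta$ to single cosets.} The set $M_\zeta$ is a union of cosets $x\tau S=xS\tau$, and such a coset is determined by $\lambda_\sigma(x)$. For $c\in X_\sigma$ we have $c\,(x\tau)\,c^{-1}=cx\tau(c)^{-1}\cdot\tau$ and, because $\tau$ commutes with $\sigma$,
\[
\lambda_\sigma\bigl(cx\tau(c)^{-1}\bigr)=\lambda_\sigma(x)\cdot\lambda_\sigma(c)\,\tau(\lambda_\sigma(c))^{-1}.
\]
As $c$ varies, $\lambda_\sigma(c)$ runs through $Z/[Z,\sigma]$, so the last factor runs through the kernel of $Z/[Z,\sigma]\to\bar Z$. Thus the cosets of $S$ in $M_\zeta$ form one orbit under $X_\sigma$, and each has the same proportion of good elements as $M_\zeta$. On the other side, for $c\in X_\tau$ we have $\sigma(c)=\rho(c)$, so conjugation by $c$ sends $y\sigma$ to $y'\sigma$ and $y\rho$ to $y'\rho$ with the same $y'=cy\sigma(c)^{-1}$, and $\lambda_\tau(y')=\lambda_\tau(y)\cdot\lambda_\tau(c)\,\sigma(\lambda_\tau(c))^{-1}$. The last factor runs through the kernel of $Z/[Z,\tau]\to\bar Z$, so the cosets $y\rho S_\tau$ with $y\sigma\in M'_\zeta$ form one orbit under $X_\tau$. Hence $P(x\tau S)=P(y\rho S_\tau)$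 whenever $x\tau\in M_\zeta$ and $y\sigma\in M'_\zeta$.

Finally let $\rho=1$. Then $z^{-1}\sigma(z)=\prod_{j=0}^{e-1}\tau^j(z)^{-1}\tau(\tau^j(z))\in[Z,\tau]$, so $\bar Z=Z/[Z,\tau]$. Therefore $y\in S_\tau$ if and only if $\zeta=1$. Since $\tau\in M_1$, Step~4 shows that $\zeta=1$ if and only if $x\tau S$ is $X_\sigma$-conjugate to $\tau S$.
\end{proof}

\begin{example}\label{ex:rankone}
Let $X=\mathrm{PGL}(2,k)$, $\tau=\phi$ and $\sigma=\phi^e$ with $e\ge2$ a power of $2$, so $S=\mathrm{PSL}(2,p^e)$.

For $p=2$ we have $Z=1$, and $P(\phi S)=P(\mathrm{SL}(2,2))=\frac23$ for every $e$.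

For $p=3$ we have $X_\tau=\mathrm{PGL}(2,3)\cong S_4$ and $S_\tau\cong A_4$. The group $A_4$ has four $2$-elements, and $S_4\setminus A_4$ consists of six transpositions and six $4$-cycles; so $P(A_4)=\frac13$ and $P(S_4\setminus A_4)=1$. The group $X_\sigma/S$ has order $2$ and is centralized by $\phi$, so $x\phi S$ is $X_\sigma$-conjugate to $\phi S$ only if $x\in S$. Hence $P(\phi S)=\frac13$, and $P(x\phi S)=1$ for $x\in\mathrm{PGL}(2,3^e)\setminus S$. The latter cosets and their odd powers are those of (K1). For $e=2$ the value $\frac13$ can be seen in $S_6$. The coset $S_6\setminus A_6$ has elements of order $6$ and none of order $10$, so among the three outer cosets of $S\cong A_6$ it is neither $x\phi S$ nor $\mathrm{PGL}(2,9)\setminus S$, and hence it is $\phi S$; its $2$-elements are the $15+15+90=120$ permutations of cycle types $(2)$, $(2,2,2)$, $(4)$, out of $360$.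
\end{example}

\subsection{Reduced cosets}
A \emph{reduced coset} is a coset $C$ of one of the following two kinds.
\begin{itemize}
\item \emph{Diagonal kind}: $C=yS_\tau$ with $\tau$ standard and $y\in X_\tau$.
\item \emph{Graph kind}: $C=y\rho S_\tau$ with $\tau=\phi^i$, $y\in X_\tau$ and $\rho\in\Gamma$ an involution; here $X$ has type $A_n$ ($n\ge2$), $D_n$ ($n\ge4$) or $E_6$.
\end{itemize}
Lemmas~\ref{lem:power} and~\ref{lem:normal} and Proposition~\ref{prop:descent} show that for $S$ simple of Lie type, $S\not\cong{}^2F_4(2)'$, every value $P(gS)$ is $0$ or $P(C)$ for a reduced coset $C$. Indeed, (N1) descends to the diagonal kind, (N2) descends to the graph kind, and in (N3) the coset is itself of graph kind with $\tau=\sigma$. The group $S_\tau$ need not be simple, and from now on $q$ is the parameter of $\tau$, not of $\sigma$. The next two sections prove the following bound.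

\begin{proposition}\label{prop:reduced}
Every reduced coset $C$ satisfies $P(C)\le\frac67$, with two exceptions, both of diagonal kind:
\begin{itemize}
\item[(E1)] $X$ has type $A_1$, $p=3$, $\tau=\phi$ and $C=\mathrm{PGL}(2,3)\setminus\mathrm{PSL}(2,3)$; here $P(C)=1$;
\item[(E2)] $X$ has type $A_2$, $p=2$, $\tau=\rho\phi$ with $1\ne\rho\in\Gamma$, so that $X_\tau=\mathrm{PGU}(3,2)$, and $C=S_\tau=\mathrm{PSU}(3,2)$; here $P(C)=\frac89$.
\end{itemize}
\end{proposition}

\section{Characteristic two: passage to a Levi subgroup}\label{sec:even}

Let $p=2$. All $2$-elements can be conjugated into any subgroup of odd index, and the parabolic subgroups have odd index and large normal $2$-subgroups, which do not affect whether an element is a $2$-element. The following lemma turns this into an inequality.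

\begin{lemma}\label{lem:overgroup}
Let $N\trianglelefteq H$ be finite groups with $H/N$ an abelian $2$-group. Let $Q\le H$ contain a Sylow $2$-subgroup of $H$, let $R\trianglelefteq Q$ be a $2$-group with $R\le N$, and let $g\in H$. Then $gN\cap Q$ is a coset of $N\cap Q$, and $P(gN)\le P(\bar C)$, where $\bar C$ is the image of $gN\cap Q$ in $Q/R$.
\end{lemma}

\begin{proof}
The index $|H:QN|$ is odd and a power of $2$, so $H=QN$. Hence $gN\cap Q$ is a coset of $N\cap Q$, and $|H:Q|=|N:N\cap Q|$. By Sylow's theorem each $2$-element of $gN$ lies in one of the at most $|H:Q|$ conjugates of $Q$. As $H/N$ is abelian, conjugation preserves $gN$, so each conjugate contains exactly $|\Omega_2(gN\cap Q)|$ elements of $\Omega_2(gN)$. Thus $|\Omega_2(gN)|\le|N:N\cap Q|\,|\Omega_2(gN\cap Q)|$, that is, $P(gN)\le P(gN\cap Q)$. Finally, $gN\cap Q$ is a union of cosets of $R$, and an element of $Q$ is a $2$-element if and only if its image in $Q/R$ is.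
\end{proof}

For $J\subseteq\Delta$ the standard parabolic subgroup $P_J\supseteq B_0$ is a semidirect product $U_J\rtimes L_J$ of its unipotent radical $U_J$ and the connected reductive group $L_J=T_0L_J'$, where $L_J'=\langle U_{\pm\alpha}:\alpha\in J\rangle$ is the derived group of $L_J$ and contains all its unipotent elements. If $\tau$ permutes the groups $U_\alpha$, $\alpha\in J$, then it stabilizes $U_J$, $L_J$ and $L_J'$, and $(P_J)_\tau=(U_J)_\tau\rtimes(L_J)_\tau$. The group $U_\tau$ is a Sylow $p$-subgroup of $X_\tau$. For $J=\{\alpha\}$ and $p=2$ we have $L_J'\cong\mathrm{SL}(2,k)$, because $\mathrm{SL}(2,k)$ has trivial center.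

\subsection{Cosets of diagonal kind}\label{sub:evendiag}
By Lemma~\ref{lem:lambda}, $X_\tau/S_\tau$ has odd order, so $P(yS_\tau)=0$ unless $y\in S_\tau$. Let $C=S_\tau$ and let $J$ be $\tau$-stable. Apply Lemma~\ref{lem:overgroup} with $H=N=S_\tau$, $Q=(P_J)_\tau\cap S_\tau\supseteq U_\tau$ and $R=(U_J)_\tau$; then $Q/R\cong M:=(L_J)_\tau\cap S_\tau$. All $2$-elements of $(L_J)_\tau$ lie in $S_\tau$, hence in $M$, and by (F4) there are $|(L_J)_\tau|_2^2=|M|_2^2$ of them. Let $M_0\le M$ be the subgroup they generate. Then $|M_0|_2=|M|_2$, so
\begin{equation}\label{eq:levi}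
P(S_\tau)\le\frac{|M|_2^2}{|M|}\le\frac{|M_0|_2^2}{|M_0|}.
\end{equation}
For $J=\Delta$ we have $M=S_\tau$, and (F4) gives the exact value $P(S_\tau)=|S_\tau|_2^2/|S_\tau|$.

\emph{$\tau=\delta\phi^i$ and $\delta$ fixes a simple root $\alpha$.} This covers $\delta=1$ and the types ${}^2A_n$ with $n\ge3$ odd, ${}^2D_n$, ${}^3D_4$ and ${}^2E_6$. Take $J=\{\alpha\}$. Then $\tau$ acts on $L_J'\cong\mathrm{SL}(2,k)$ by raising entries to the $q$th power, and $\mathrm{SL}(2,q)$ is generated by its unitriangular matrices, so $M_0\cong\mathrm{SL}(2,q)$. By \eqref{eq:levi}, $P(S_\tau)\le q/(q^2-1)\le\frac23$.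

\emph{Type ${}^2A_n$, $n\ge4$ even.} Take for $J$ the two end nodes $\alpha_1,\alpha_n$. They are orthogonal, so $L_J'\cong\mathrm{SL}(2,k)\times\mathrm{SL}(2,k)$, and $\tau(a,b)=(\phi^i(b),\phi^i(a))$. The fixed points are the pairs $(a,\phi^i(a))$ with $\phi^{2i}(a)=a$. So $M_0\cong\mathrm{SL}(2,q^2)$ and $P(S_\tau)\le q^2/(q^4-1)\le\frac4{15}$.

\emph{Type ${}^2A_2$.} No proper nonempty $J$ is $\tau$-stable, and we use the exact value. Since $|\mathrm{PSU}(3,q)|=q^3(q^2-1)(q^3+1)/\gcd(3,q+1)$,
\[
P(S_\tau)=\frac{\gcd(3,q+1)\,q^3}{(q^2-1)(q^3+1)} .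
\]
For $q=2$ this is $\frac{3\cdot8}{3\cdot9}=\frac89$, which is exception (E2): $64$ of the $72$ elements of $\mathrm{PSU}(3,2)$ are $2$-elements. For $q\ge4$ it is less than $3/(q^2-1)\le\frac15$.

\emph{Suzuki--Ree type.} Here $Z=1$, so $S_\tau=X_\tau$. From $|{}^2B_2(q)|=q^2(q^2+1)(q-1)$ we get $P(S_\tau)=q^2/((q^2+1)(q-1))$, which is $\frac45$ for $q=2$ and less than $\frac17$ for $q\ge8$. From $|{}^2F_4(q)|=q^{12}(q^6+1)(q^4-1)(q^3+1)(q-1)$ we get
\begin{equation}\label{eq:2F4}
P({}^2F_4(q))=\frac{q^{12}}{(q^6+1)(q^4-1)(q^3+1)(q-1)}\le\frac{q^3}{(q^4-1)(q-1)}\le\frac8{15}.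
\end{equation}

\subsection{Cosets of graph kind}
In the group $X_\tau\langle\rho\rangle/S_\tau$ the subgroup $X_\tau/S_\tau$ has odd order and index $2$, so the Sylow $2$-subgroups have order $2$. If $y\rho S_\tau$ contains a $2$-element, then $y\rho S_\tau$ generates one of them and is conjugate to $\rho S_\tau$. So we may take $C=\rho S_\tau$, and we apply Lemma~\ref{lem:overgroup} with $N=S_\tau$ and $H=S_\tau\langle\rho\rangle$, which has $U_\tau\langle\rho\rangle$ as a Sylow $2$-subgroup.

\emph{$q\ge4$.} Take $Q=((B_0)_\tau\cap S_\tau)\langle\rho\rangle$ and $R=U_\tau$. Then $Q/R\cong T'\langle\rho\rangle$ with $T'=(T_0)_\tau\cap S_\tau$ abelian of odd order, and $P(C)\le P(T'\rho)$. The group $K=C_{T'}(\rho)$ centralizes $T'\rho$, so $P(C)\le1/|K|$ by Lemma~\ref{lem:oddK}. For $t\in\mathbb F_q^*$ the element $\eta(t)\in\widetilde T_0$ is fixed by $\tau=\phi^i$ and by $\rho$, so $\pi(\eta(t))\in K$ by Lemma~\ref{lem:lambda}. By \eqref{eq:eta} it acts on each simple root group as multiplication by $t^2$. Since $q-1$ is odd, $t\mapsto\pi(\eta(t))$ is injective. Thus $|K|\ge q-1\ge3$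 and $P(C)\le\frac13$.

\emph{$q=2$.} Now $(T_0)_\tau=1$, so the Borel subgroup gives nothing and we need a larger parabolic subgroup. The map $\tau=\phi$ acts by squaring on $Z\le\widetilde T_0$, so $Z_\tau=1$ and $S_\tau=X_\tau$. It also acts by squaring on $L_J/L_J'$, a quotient of $T_0$, so it has no nontrivial fixed point there and $(L_J)_\tau=(L_J')_\tau$. For a $\rho$-stable $J$ take $Q=(P_J)_\tau\langle\rho\rangle$ and $R=(U_J)_\tau$; then $P(C)\le P((L_J')_\tau\,\rho)$.

If $\rho$ fixes a simple root $\alpha$, which is the case for the types $A_n$ with $n$ odd, $D_n$ and $E_6$, take $J=\{\alpha\}$. Then $\rho$ centralizes $(L_J')_\tau\cong\mathrm{SL}(2,2)\cong S_3$, so $h\rho$ is a $2$-element exactly when $h$ is, and $P(C)\le\frac46$.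

For type $A_{2m}$ take the two middle nodes, $J=\{\alpha_m,\alpha_{m+1}\}$. Then $L_J'$ is $\mathrm{SL}(3,k)$ or $\mathrm{PGL}(3,k)$, and in both cases $(L_J')_\tau\cong\mathrm{SL}(3,2)$, of order $168$. The involution $\rho$ interchanges $\alpha_m$ and $\alpha_{m+1}$, hence interchanges the stabilizer of a point and the stabilizer of a line, which are not conjugate in $\mathrm{SL}(3,2)$. So $\rho$ induces an outer automorphism, and $(L_J')_\tau\langle\rho\rangle\cong\operatorname{Aut}(\mathrm{SL}(3,2))\cong\mathrm{PGL}(2,7)$. The pointwise stabilizer in $\mathrm{PGL}(2,7)$ of two of the eight points of the projective line is cyclic of order $6$, and each of its two generators fixes only these two points. This gives $\binom82\cdot2=56$ elements of order $6$. They lie outside $\mathrm{PSL}(2,7)$, since the generators are represented by $\operatorname{diag}(a,1)$ with $a$ a generator of $\mathbb F_7^*$, a nonsquare. Hence $P(C)\le1-\frac{56}{168}=\frac23$.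

This proves Proposition~\ref{prop:reduced} for $p=2$.

\section{Odd characteristic: an average over maximal tori}\label{sec:odd}

Let $p$ be odd. Now $2$-elements are semisimple, and the subgroups that capture them are maximal tori or, for the graph kind, cosets of maximal tori.

\begin{example}\label{ex:pgl2}
Let $q$ be odd, $S=\mathrm{PSL}(2,q)$, and let $C$ be one of the two cosets of $S$ in $\mathrm{PGL}(2,q)$. A $2$-element is represented by a matrix that is diagonalizable over $\mathbb F_{q^2}$, so it fixes two points of the projective line over $\mathbb F_q$, or two conjugate points defined over $\mathbb F_{q^2}$ and not over $\mathbb F_q$. It therefore lies in one of $\frac12q(q+1)$ cyclic subgroups of order $q-1$ or in one of $\frac12q(q-1)$ cyclic subgroups $\mathbb F_{q^2}^*/\mathbb F_q^*$ of order $q+1$. Each of these contains elements of nonsquare determinant (in the second case the determinant is the norm), so half of it lies in $C$. Let $a$ and $b$ be the odd parts of $q-1$ and $q+1$. The subgroup of odd-order elements of each torus lies in $S$, so Lemma~\ref{lem:oddK} gives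
\[
|\Omega_2(C)|\le\frac{q(q+1)}2\cdot\frac{q-1}{2a}+\frac{q(q-1)}2\cdot\frac{q+1}{2b}=|S|\cdot\frac12\Bigl(\frac1a+\frac1b\Bigr).
\]
The bound is an average over the two elements of the Weyl group. It is trivial exactly when $a=b=1$, that is, when $q=3$.
\end{example}

\subsection{The averaging inequality}
We treat both kinds of reduced coset at once by writing $C=y\rho S_\tau$, where $\rho=1$ for the diagonal kind. In both cases $\tau$ commutes with $\rho$, so $\tau$ extends to the automorphism $x\rho^j\mapsto\tau(x)\rho^j$ of $X\langle\rho\rangle=X\rtimes\langle\rho\rangle$, and it fixes every element of $C$. Let $W^\rho=C_W(\rho)$. For $w\in W^\rho$ let $w\tau$ be the endomorphism $t\mapsto w\tau(t)w^{-1}$ of $\widetilde T_0$, and put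
\[
A_w=\pi\bigl((\widetilde T_0)_{w\tau}\bigr)\le T_0,\qquad K_w=\{\text{elements of odd order in }C_{A_w}(\rho)\}.
\]
The set $K_w$ is a subgroup because $A_w$ is abelian. In Example~\ref{ex:pgl2} the groups $K_w$ have orders $a$ and $b$.

\begin{proposition}\label{prop:average}
With this notation,
\[
P(C)\le\frac1{|W^\rho|}\sum_{w\in W^\rho}\frac1{|K_w|}.
\]
\end{proposition}

For $\rho\ne1$ an element of $X\rho$ lies in no torus of $X$. The substitute for a torus is a conjugate of the coset $T_0\rho$, and such conjugates are characterized by the property of normalizing a maximal torus and a Borel subgroup containing it. So let $\widetilde{\mathcal P}$ be the set of pairs $(T,c)$, where $T$ is a maximal torus of $X$ and $c\subseteq X\rho$ is a coset of $T$ that normalizes $T$ and some Borel subgroup containing $T$, and let $\mathcal P$ be the set of pairs in $\widetilde{\mathcal P}$ with $\tau(T)=T$ and $\tau(c)=c$. For $\rho=1$ the only choice is $c=T$.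

\begin{proof}
\emph{Step 1: every $s\in\Omega_2(C)$ lies in $c$ for some $(T,c)\in\mathcal P$.} Conjugation by $s$ is an automorphism of the algebraic group $X$ of $2$-power order, and $p$ is odd; so by (F2), $s$ normalizes a Borel subgroup $B$ and a maximal torus $T\subseteq B$. The difficulty is that $T$ need not be $\tau$-stable. We correct this inside the connected group $H=C_X(s)^\circ$, by showing that $T$ is determined by a maximal torus of $H$.

Put $T_1=C_T(s)^\circ$, a torus in $H$. The element $s$ permutes the coroots of $T$ that are positive for $B$, so it fixes their sum $\eta_B$, and the image of the cocharacter $\eta_B$ lies in $T_1$. The centralizer in $X$ of a subtorus of $T$ is generated by $T$ and the root groups whose roots are trivial on the subtorus. By \eqref{eq:eta} no root is trivial on the image of $\eta_B$, so $C_X(T_1)=T$. A torus of $H$ containing $T_1$ centralizes $T_1$, so it lies in $T$, and hence in $C_T(s)^\circ=T_1$. Thus $T_1$ is a maximal torus of $H$.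

Since $\tau$ is bijective and fixes $s$, it maps $C_X(s)$ onto itself; so $\tau(H)$ is a closed connected subgroup of finite index, $\tau(H)=H$, and $\tau$ is a Steinberg endomorphism of $H$. The image $\tau(T_1)$ is again a maximal torus of $H$, say $\tau(T_1)=hT_1h^{-1}$ with $h\in H$. By (F1) there is $b\in H$ with $b^{-1}\tau(b)=h^{-1}$, and then $\tau(bT_1b^{-1})=\tau(b)h\,T_1\,h^{-1}\tau(b)^{-1}=bT_1b^{-1}$. Hence $bTb^{-1}=C_X(bT_1b^{-1})$ is $\tau$-stable. As $b$ centralizes $s$, the element $s$ normalizes $bTb^{-1}$ and $bBb^{-1}$. So $(bTb^{-1},\,s\,bTb^{-1})\in\mathcal P$, and the coset contains $s$.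

\emph{Step 2: the orbits of $X_\tau$ on $\mathcal P$.} Let $(T,c)\in\widetilde{\mathcal P}$, with $c$ normalizing $B\supseteq T$. After conjugation by an element of $X$ we have $(T,B)=(T_0,B_0)$. If $x\rho\in c$, then $x$ normalizes $T_0$ and $B_0$, since $\rho$ does, so $x\in T_0$ and $c=T_0\rho$. Thus $X$ is transitive on $\widetilde{\mathcal P}$. The stabilizer of the base pair $(T_0,T_0\rho)$ is
\[
N'=\{n\in N_X(T_0):n\rho(n)^{-1}\in T_0\},\qquad N'/T_0=W^\rho .
\]
The base pair is $\tau$-stable. Hence $(T,c)=(aT_0a^{-1},aT_0\rho a^{-1})$ lies in $\mathcal P$ if and only if $\dot w:=a^{-1}\tau(a)\in N'$. Let $w\in W^\rho$ be the image of $\dot w$. The element $a$ is determined up to replacing it by $an$ with $n\in N'$, and this replaces $w$ by $v^{-1}w\tau(v)$, where $v$ is the image of $n$. The orbits of $W^\rho$ on itself under $w\mapsto v^{-1}w\tau(v)$ are the \emph{$\tau$-classes}; so each pair in $\mathcal P$ determines a $\tau$-class, its \emph{type}. The identity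
\[
a^{-1}\tau(ava^{-1})\,a=\dot w\,\tau(v)\,\dot w^{-1}\qquad(v\in X\langle\rho\rangle)
\]
shows that conjugation by $a^{-1}$ carries $(T,c,\tau)$ to $(T_0,T_0\rho,F)$, where $F(v)=\dot w\tau(v)\dot w^{-1}$. In particular $F$ is a Steinberg endomorphism of $T_0$.

Pairs of the same type are conjugate under $X_\tau$. Indeed, we may choose the corresponding elements $a,a'$ with the same $w$, so that $a'^{-1}\tau(a')=t\dot w$ with $t\in T_0$. For $t_0\in T_0$ we have $(a't_0)^{-1}\tau(a't_0)=t\,t_0^{-1}F(t_0)\,\dot w$, and by (F1) we can choose $t_0$ with $t_0^{-1}F(t_0)=t^{-1}$. After replacing $a'$ by $a't_0$ we have $a'^{-1}\tau(a')=a^{-1}\tau(a)$, that is, $a'a^{-1}\in X_\tau$, and $a'a^{-1}$ conjugates one pair to the other.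

The stabilizer of $(T,c)$ in $X_\tau$ is $(aN'a^{-1})_\tau\cong N'_F$. The map $N'_F\to(W^\rho)_F$ has kernel $(T_0)_F\cong T_\tau$. It is surjective: if the image of $n\in N'$ is fixed by $F$, then $n^{-1}F(n)\in T_0$, and $(nt_0)^{-1}F(nt_0)=n^{-1}F(n)\cdot t_0^{-1}F(t_0)$ is trivial for a suitable $t_0\in T_0$ by (F1). Moreover $(W^\rho)_F=\{v:v^{-1}w\tau(v)=w\}$ has order $|W^\rho|/|\mathcal W|$, where $\mathcal W$ is the $\tau$-class of $w$. So the number of pairs of type $\mathcal W$ is at most
\begin{equation}\label{eq:orbit}
\frac{|X_\tau|\,|\mathcal W|}{|T_\tau|\,|W^\rho|}.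
\end{equation}

\emph{Step 3: the intersection $c\cap C$.} Let $(T,c)\in\mathcal P$ and $T'=T_\tau\cap S_\tau$. If $s\in c$, then $s^{-1}\tau(s)\in T$, and $(st)^{-1}\tau(st)=s^{-1}\tau(s)\cdot t^{-1}\tau(t)$ for $t\in T$. By (F1) in $T$, the coset $c$ contains a $\tau$-fixed element $s_0$, and then $c\cap X_\tau\rho=s_0T_\tau$. By Lemma~\ref{lem:lambda}, $T_\tau S_\tau=X_\tau$. Hence $s_0T_\tau$ meets $C$, the set $c\cap C$ is a coset of $T'$, and $|T'|=|T_\tau|\,|S_\tau|/|X_\tau|$.

Also by Lemma~\ref{lem:lambda}, $T'=\pi(\widetilde T_\tau)$. Conjugation by the inverse of a preimage of $a$ in $X_{\mathrm{sc}}$ carries $\widetilde T$ with $\tau$ to $\widetilde T_0$ with $w\tau$. So conjugation by $a^{-1}$ carries $T'$ to $A_w$ and $c$ to $T_0\rho$, and $K=aK_wa^{-1}$ is the group of odd-order elements of $T'$ that centralize $c$. This description shows that $|K_w|$ depends only on the type. By Lemma~\ref{lem:oddK}, $|\Omega_2(c\cap C)|\le|T'|/|K_w|$.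

\emph{Step 4: summation.} By Step~1, $|\Omega_2(C)|\le\sum_{(T,c)\in\mathcal P}|\Omega_2(c\cap C)|$. By \eqref{eq:orbit} and Step~3 the pairs of type $\mathcal W$ contribute at most
\[
\frac{|X_\tau|\,|\mathcal W|}{|T_\tau|\,|W^\rho|}\cdot\frac{|T_\tau|\,|S_\tau|}{|X_\tau|\,|K_w|}=\frac{|S_\tau|}{|W^\rho|}\sum_{w\in\mathcal W}\frac1{|K_w|}.
\]
Summing over the $\tau$-classes and dividing by $|C|=|S_\tau|$ gives the claim.
\end{proof}

Since $|K_w|$ is odd, the proposition has the following consequence: if $K_w\ne1$ for a proportion at least $\kappa$ of the elements $w\in W^\rho$, then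
\begin{equation}\label{eq:kappa}
P(C)\le(1-\kappa)+\tfrac13\kappa=1-\tfrac23\kappa .
\end{equation}
We need a lower bound for $\kappa$ that is independent of the rank and of $q$.

\subsection{Odd primes in the orders of tori}
Let $\tau=\delta\phi^i$ be ordinary. At least one of $\delta,\rho$ is trivial, so $w\delta$ acts on the lattice $Y^\rho$ of $\rho$-fixed vectors for each $w\in W^\rho$, as a map of finite order.

\begin{lemma}\label{lem:Kw}
Let $\tau=\delta\phi^i$, $q=p^i$ and $w\in W^\rho$.
\begin{itemize}
\item[(a)] If an odd prime divides $\det(q\,w\delta-1\mid Y^\rho)$ but not $|Z_\tau\cap C_Z(\rho)|$, then $K_w\ne1$.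
\item[(b)] If $(w\delta)^2\ne1$ on $Y^\rho$, then $K_w\ne1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) An element of $\widetilde T_0$ is a product $\prod_{\alpha\in\Delta}\alpha^\vee(t_\alpha)$ with unique $t_\alpha\in k^*$, and $\rho$ permutes the factors. So $D=C_{\widetilde T_0}(\rho)$ consists of the products with $t_\alpha$ constant on $\rho$-orbits; it is a torus with cocharacter lattice $Y^\rho$. The endomorphism $w\tau$ preserves $D$ and acts on $Y^\rho$ as $q\,w\delta$, so $|D_{w\tau}|=|\det(q\,w\delta-1\mid Y^\rho)|$ by (F5). The group $\pi(D_{w\tau})$ lies in $C_{A_w}(\rho)$, and the kernel of $\pi$ on $D_{w\tau}$ lies in $Z_\tau\cap C_Z(\rho)$, because $w$ acts trivially on $Z$. So the prime divides $|C_{A_w}(\rho)|$, and hence $|K_w|$.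

(b) The characteristic polynomial of $w\delta$ on $Y^\rho$ is a product $\prod_m\Phi_m^{e_m}$ of cyclotomic polynomials. The inverse map has the complex conjugate eigenvalues and so the same characteristic polynomial, and $\det(w\delta)=\pm1$. Therefore
\[
|\det(q\,w\delta-1)|=|\det(q-(w\delta)^{-1})|=\prod_m\Phi_m(q)^{e_m}.
\]
If $(w\delta)^2\ne1$, then $e_m\ge1$ for some $m\ge3$. By (F6), which applies since $q\ge3$, there is a prime $r$ such that $q$ has order $m$ modulo $r$. Then $r$ divides $q^m-1=\prod_{d\mid m}\Phi_d(q)$ but no $\Phi_d(q)$ with $d<m$, as $\Phi_d(q)\mid q^d-1$; so $r\mid\Phi_m(q)$. Also $r\equiv1\pmod m$, so $r$ is odd, and $r\nmid q^2-1$. It remains to see that $r\nmid|Z_\tau|$. If $\delta^2=1$, then $\tau^2=\phi^{2i}$ acts on $Z$ as $z\mapsto z^{q^2}$, so the order of every element of $Z_\tau$ divides $q^2-1$. If $|\delta|=3$, then $X$ has type $D_4$ and $Z$ is a $2$-group. Now (a) applies.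
\end{proof}

So the bad elements $w$ are among those with $(w\delta)^2=1$, and a non-abelian group cannot have too many of them.

\begin{lemma}\label{lem:involutions}
Let $A$ be a finite non-abelian normal subgroup of a group and $Ax$ a coset. Then at most $\frac34|A|$ elements $v\in Ax$ satisfy $v^2=1$.
\end{lemma}

\begin{proof}
We may assume that some $\epsilon\in Ax$ has $\epsilon^2=1$. For $a\in A$ we have $(a\epsilon)^2=a\cdot\epsilon a\epsilon^{-1}$, so $(a\epsilon)^2=1$ if and only if $a$ lies in $I=\{a\in A:\epsilon a\epsilon^{-1}=a^{-1}\}$. Suppose $|I|>\frac34|A|$ and let $a\in I$. Then $|I\cap a^{-1}I|>\frac12|A|$. For $b\in I\cap a^{-1}I$ we have $b,ab\in I$, so $b^{-1}a^{-1}=(ab)^{-1}=\epsilon ab\epsilon^{-1}=a^{-1}b^{-1}$, and $b$ commutes with $a$. Thus $|C_A(a)|>\frac12|A|$, so $a\in Z(A)$. Hence $|Z(A)|\ge|I|>\frac34|A|$, and $A$ is abelian, a contradiction.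
\end{proof}

\subsection{The cases}
The group $W^\rho$ acts faithfully on $Y^\rho$, because $Y^\rho$ contains the regular vector $\eta$.

\emph{$\tau$ ordinary and $W^\rho$ non-abelian.} The map $\delta$ normalizes $W^\rho$ in $\mathrm{GL}(Y^\rho)$. Lemma~\ref{lem:involutions}, applied to the coset $W^\rho\delta$, and Lemma~\ref{lem:Kw}(b) give $\kappa\ge\frac14$, so $P(C)\le\frac56$ by \eqref{eq:kappa}.

We determine when $W^\rho$ is non-abelian. The reflections in two simple roots that are adjacent in the Dynkin diagram do not commute, so $W^\rho$ is non-abelian if $\rho$ fixes two adjacent simple roots. This holds for $\rho=1$ in rank at least $2$; for an involution $\rho$ in type $D_n$, $n\ge4$, which moves only two end nodes and fixes a connected subdiagram with $n-2\ge2$ nodes; and for type $E_6$, where $\rho$ fixes the branch node and the end node adjacent to it. For an involution $\rho$ in type $A_n$, we have $W=S_{n+1}$, and $\rho$ sends $(j\;\,j{+}1)$ to $(n{+}1{-}j\;\,n{+}2{-}j)$, so it acts as conjugation by the permutation $w_0\colon j\mapsto n+2-j$. If $n\ge3$, then $W^\rho$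 contains $(1\;\,n{+}1)$ and $(1\;2)(n\;\,n{+}1)$, and the second conjugates the first to $(2\;\,n)$, so they do not commute. Three cases remain; in the first two $Y^\rho$ has rank $1$.

\emph{Diagonal kind, type $A_1$.} Here $W=\{\pm1\}$ on $Y\cong\mathbb Z$, the two determinants are $q-1$ and $q+1$ up to sign, and $|Z|=2$. Two powers of $2$ that differ by $2$ are $2$ and $4$. So if $q\ne3$, Lemma~\ref{lem:Kw}(a) gives $\kappa\ge\frac12$ and $P(C)\le\frac23$. If $q=3$, the two cosets were computed in Example~\ref{ex:rankone}: $P(A_4)=\frac13$, and $P(S_4\setminus A_4)=1$, which is exception (E1).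

\emph{Graph kind, type $A_2$.} Here $W^\rho=\{1,w_0\}$, where $w_0=(1\;3)$ is the reflection in $\alpha_1+\alpha_2$, and $Y^\rho=\mathbb Z(\alpha_1^\vee+\alpha_2^\vee)$. So $W^\rho$ acts on $Y^\rho$ as $\pm1$, and the determinants are again $q-1$ and $q+1$ up to sign. The elements of $Z\le\mathrm{SL}(3,k)$ are $\alpha_1^\vee(\omega)\alpha_2^\vee(\omega^2)$ with $\omega^3=1$, so $\rho$ inverts $Z$ and $C_Z(\rho)=1$. If $q\ne3$, we get $\kappa\ge\frac12$ and $P(C)\le\frac23$ as before.

If $q=3$, all $K_w$ may be trivial, and we use unipotent elements instead. As $p=3$ we have $Z=1$, so $X_\tau=S_\tau=\mathrm{SL}(3,3)$ and $C=\rho S_\tau$. Let $E_{jl}$ be the matrix units and $J=E_{13}-E_{22}+E_{31}=J^{-1}=J^T$. The map $g\mapsto J(g^T)^{-1}J^{-1}$ sends $I+tE_{12}$ to $I-tJE_{21}J=I+tE_{23}$, commutes with transposition and has order $2$, so it is $\rho$. An element $g$ is fixed by $\rho$ if and only if $gJg^T=J$. Since $J$ is symmetric and invertible, $C_{S_\tau}(\rho)=\mathrm{SO}(3,3)\cong\mathrm{PGL}(2,3)\cong S_4$, which has $8$ elements of order $3$. By Lemma~\ref{lem:tu}, $P(C)\le1-\frac8{24}=\frac23$.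

\emph{Diagonal kind, Suzuki--Ree type.} Here $X$ has type $G_2$, $p=3$, $\tau=\psi^i$ with $i$ odd, $q=3^i$, $\rho=1$ and $Z=1$. So $K_w$ is the group of odd-order elements of $(T_0)_{w\tau}$. Give $V=Y\otimes\mathbb R$ a $W$-invariant inner product. Let $\alpha$ be the long and $\beta$ the short simple root. Then $|\beta^\vee|=\sqrt3\,|\alpha^\vee|$, the angle between $\alpha^\vee$ and $\beta^\vee$ is $150^\circ$, and $\psi(\alpha^\vee)=\beta^\vee$, $\psi(\beta^\vee)=3\alpha^\vee$. Hence $\epsilon=\psi/\sqrt3$ interchanges the unit vectors in the directions of $\alpha^\vee$ and $\beta^\vee$, so it is the reflection in the line bisecting them, and $\tau=(\sqrt3\,\epsilon)^i=\sqrt q\,\epsilon$ on $V$. Measure angles from $\alpha^\vee$, with $\beta^\vee$ at $150^\circ$. The mirror of $\epsilon$ is at $75^\circ$. The coroots point in the twelve directions at multiples of $30^\circ$, so the mirrors of the six reflections in $W$, being perpendicular to them, are the lines at $30j^\circ$ for $0\le j\le5$. If $w$ is the reflection with mirror at $30j^\circ$, then $w\epsilon$ is the rotation through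 $2(30j-75)^\circ$, which is $-150^\circ$ for $j=0$ and $150^\circ$ for $j=5$. For these two elements (F5) gives
\[
|(T_0)_{w\tau}|=|\det(\sqrt q\,w\epsilon-1)|=q-2\sqrt q\cos150^\circ+1=q+\sqrt{3q}+1 .
\]
This is a sum of three odd integers, as $\sqrt{3q}=3^{(i+1)/2}$, and it is at least $7$. So $|K_w|\ge7$ for two of the twelve elements of $W$, and Proposition~\ref{prop:average} gives $P(C)\le\frac1{12}\bigl(10+\frac27\bigr)=\frac67$.

This proves Proposition~\ref{prop:reduced} for odd $p$, and hence in full.

\section{Alternating groups and groups of Lie type}\label{sec:main}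

\begin{proposition}\label{prop:lie}
Let $S$ be a simple group that is alternating or of Lie type, $S\not\cong{}^2F_4(2)'$, and let $g\in\operatorname{Aut}(S)$. Then $P(gS)\le\frac67$, or $P(gS)=\frac89$, or $P(gS)=1$. If $P(gS)=1$, then $S\cong\mathrm{PSL}(2,3^f)$ with $f\ge2$ a power of $2$. Moreover $P(gS)=\frac89$ if and only if $S\cong\mathrm{PSL}(3,2^f)$ with $f\ge2$ a power of $2$ and $gS$ is conjugate in $\operatorname{Out}(S)$ to an odd power of $\phi\rho S$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:alt} we may assume $S=S_\sigma$ as in Section~\ref{sec:lie}. Suppose $P(gS)>\frac67$. Then $P(gS)=P(C)$ for a reduced coset $C$, which by Proposition~\ref{prop:reduced} is (E1) or (E2). Both are of diagonal kind, so an odd power $g'$ of $g$ is in the form (N1): $\sigma=\tau^e$ with $e$ a power of $2$, $g'S=x\tau S$ and $C=yS_\tau$. Since $\mathrm{PSL}(2,3)$ and $\mathrm{PSU}(3,2)$, of orders $12$ and $72$, are not simple, $e\ge2$.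

In case (E1), $\sigma=\phi^e$, $S=\mathrm{PSL}(2,3^e)$ and $P(gS)=1$. In case (E2), $\sigma=(\rho\phi)^e=\phi^e$, $S=\mathrm{PSL}(3,2^e)$ and $P(gS)=\frac89$. Here $y\in S_\tau$, so by the last assertion of Proposition~\ref{prop:descent} the coset $g'S$ is conjugate to $\tau S=\phi\rho S$. By Lemma~\ref{lem:power}, $gS$ is an odd power of $g'S$, hence conjugate to an odd power of $\phi\rho S$.

Conversely, let $f\ge2$ be a power of $2$, let $X$ have type $A_2$ and $p=2$, and put $\tau=\rho\phi$, $\sigma=\tau^f=\phi^f$, so that $S=\mathrm{PSL}(3,2^f)$. Proposition~\ref{prop:descent}, applied with $e=f$, trivial graph automorphism and $x=1$, gives $P(\tau S)=P(S_\tau)=P(\mathrm{PSU}(3,2))=\frac89$. The same value holds for the odd powers of $\tau S$ by Lemma~\ref{lem:power}, and for their conjugates in $\operatorname{Out}(S)$.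
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The second assertion is contained in Proposition~\ref{prop:lie}. By the classification, the simple groups not covered by it are the $26$ sporadic groups and ${}^2F_4(2)'$. None of them is of the form $\mathrm{PSL}(2,3^f)$, so by (K1) we have $P(gS)<1$ for each of their finitely many cosets. Let $\gamma$ be the maximum of $\frac89$ and these finitely many values. Then $\gamma<1$, and $\gamma$ has the required property.
\end{proof}

\section{The sporadic groups and ${}^2F_4(2)'$}\label{sec:sporadic}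

To prove Theorem~\ref{thm:sharp} we show that, for each of the $27$ remaining groups, more than $\frac19$ of the elements of every coset are not $2$-elements. When a prime $r$ divides $|S|$ to the first power only, the elements of order divisible by $r$ can be counted from very little data. We write $r\,\|\,|S|$ if $r$ divides $|S|$ and $r^2$ does not.

\begin{lemma}\label{lem:prime}
Let $S$ be a finite group, $r$ an odd prime with $r\,\|\,|S|$, $R\le S$ a subgroup of order $r$, and $n_r$ the number of conjugacy classes of elements of order $r$ in $S$.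
\begin{itemize}
\item[(a)] The proportion of elements of $S$ of order divisible by $r$ is $n_r/r$.
\item[(b)] Let $G$ be a group containing $S$ with index $2$. If some element of $G\setminus S$ centralizes $R$, then the proportion of elements of $G\setminus S$ of order divisible by $r$ is also $n_r/r$. If $n_r=1$, such an element exists.
\end{itemize}
\end{lemma}

\begin{proof}
Let $e_r=|N_S(R):C_S(R)|$. By Sylow's theorem every element of order $r$ is conjugate into $R$, and an element conjugating one generator of $R$ to another normalizes $R$. The group $N_S(R)/C_S(R)$ permutes the $r-1$ generators of $R$ freely, so $n_r=(r-1)/e_r$.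

Let $C=S$ and $G=S$ in (a), and $C=G\setminus S$ in (b). In both cases $C\cap C_G(R)$ is a coset of $C_S(R)$. As $r$ is odd, $R$ is a central Sylow $r$-subgroup of $C_G(R)$, so by Burnside's transfer theorem $C_G(R)=R\times Q$ with $|Q|$ prime to $r$. The set $C\cap C_G(R)$ is a union of cosets of $R$, and each coset of $R$ in $R\times Q$ contains exactly one element of order prime to $r$. So $(1-\frac1r)|C_S(R)|$ elements of $C\cap C_G(R)$ have order divisible by $r$, and their $r$-parts generate $R$. Conversely, if $h\in C$ has order divisible by $r$, its $r$-part generates one of the $|S:N_S(R)|$ conjugates of $R$ and $h$ centralizes it. Hence the proportion is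
\[
\frac{|S:N_S(R)|\,(1-\frac1r)\,|C_S(R)|}{|S|}=\frac{r-1}{r\,e_r}=\frac{n_r}r .
\]
Finally let $n_r=1$, so $e_r=r-1$. By the Frattini argument $|N_G(R)|=2|N_S(R)|$, and $|N_G(R):C_G(R)|\le r-1$. Thus $|C_G(R)|\ge2|N_S(R)|/(r-1)=2|C_S(R)|$, so $C_G(R)\not\le S$.
\end{proof}

If Lemma~\ref{lem:prime} applies to several primes and no element has order equal to a product $rr'$ of two of them, then no element has order divisible by $rr'$, the sets counted are disjoint, and the proportions add. All group orders, class lists, element orders, centralizer orders and maximal subgroups below are taken from the ATLAS \cite{Atlas}.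

\subsection{Inner cosets}
In the following table $r\,\|\,|S|$ for each prime $r$ listed, and where several primes are listed, $S$ has no element whose order is a product of two of them. We use $n_r\ge1$, except for $He$ (classes $17A$, $17B$) and ${}^2F_4(2)'$ (classes $13A$, $13B$), where $n_r=2$.
\begin{center}
\begin{tabular}{lll}
$S$ & primes $r$ & $1-P(S)\ge$\\ \hline
$J_1$ & $3$ & $1/3$\\
$M_{11},M_{12},M_{22},M_{23},M_{24},J_3,J_4,O'N$ & $5$ & $1/5$\\
$J_2,HS,McL,Ru,Suz,HN,Ly$ & $7$ & $1/7$\\
$Fi_{22},Fi_{23},Co_2,Co_3$ & $7$ & $1/7$\\
$He$ & $17$ & $2/17$\\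
$Co_1,Fi_{24}',B$ & $11,13$ & $1/11+1/13$\\
$Th$ & $13,19,31$ & $1/13+1/19+1/31$\\
$M$ & $17,19,23$ & $1/17+1/19+1/23$\\
${}^2F_4(2)'$ & $13$ & $2/13$
\end{tabular}
\end{center}
Each bound exceeds $\frac19=\frac2{18}=\frac3{27}$; for $Th$ note that $\frac1{13}+\frac1{31}>\frac2{27}$, because $44\cdot27>2\cdot403$, and $\frac1{19}>\frac1{27}$.

\subsection{Outer cosets}
Among the $27$ groups, $\operatorname{Out}(S)\ne1$ exactly for the thirteen groups below, and then $|\operatorname{Out}(S)|=2$. Put $G=\operatorname{Aut}(S)$ and $C=G\setminus S$.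

\emph{$M_{12}$, $M_{22}$, $O'N$.} Here $5\,\|\,|S|$ and $n_5=1$, so $1-P(C)\ge\frac15$ by Lemma~\ref{lem:prime}(b).

\emph{$J_2$, $HS$, $Suz$, $HN$, $Fi_{22}$.} Here $7\,\|\,|S|$ and $n_7=1$, so $1-P(C)\ge\frac17$.

\emph{$Fi_{24}'$.} Here $n_{11}=n_{13}=1$. An element of order $143$ in $G$ would have odd order and so lie in $S$, which has none. Hence $1-P(C)\ge\frac1{11}+\frac1{13}$.

\emph{$McL$.} The group $G$ has a maximal subgroup $2\times M_{11}$. Its central involution centralizes a subgroup $R$ of order $11$. It is not in $S$, because involution centralizers in $McL$ are isomorphic to $2.A_8$, of order prime to $11$. As $11\,\|\,|S|$ and $n_{11}=2$, we get $1-P(C)\ge\frac2{11}$.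

\emph{$J_3$.} The group $G$ has a maximal subgroup $2\times\mathrm{PSL}(2,17)$. Its central involution centralizes a subgroup of order $17$ and is not in $S$, because involution centralizers in $J_3$ have order $1920$, prime to $17$. As $17\,\|\,|S|$ and $n_{17}=2$, we get $1-P(C)\ge\frac2{17}$.

\emph{$He$.} The group $G$ has a maximal subgroup $3.S_7\times\langle t\rangle$, with $t$ an involution, that meets $S$ in a group $3.S_7$ with trivial center. So $t\notin S$, and by maximality $C_S(t)\cong3.S_7$, of order $15120$. The elements of odd order in $3.S_7$ are the preimages of the elements of odd order in $S_7$. These have cycle types $1$, $(3)$, $(3,3)$, $(5)$, $(7)$, and there are $1+70+280+504+720=1575$ of them. So $C_S(t)$ has $3\cdot1575=4725$ elements of odd order, and Lemma~\ref{lem:tu} gives $1-P(C)\ge\frac{4724}{15120}>\frac19$.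

\emph{${}^2F_4(2)'$.} Here $G={}^2F_4(2)$, and the equality in \eqref{eq:2F4} gives $P(G)=\frac{2^{12}}{65\cdot15\cdot9}=\frac{4096}{8775}$. Hence $P(S)+P(C)=\frac{8192}{8775}$. The class $16A$ of $S$ has centralizer order $16$, so $P(S)\ge\frac1{16}$, and
\[
P(C)\le\frac{8192}{8775}-\frac1{16}=\frac{122297}{140400}<\frac{124800}{140400}=\frac89 .
\]

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
We have shown that $P(gS)<\frac89$ for each of the $27$ groups and every $g\in\operatorname{Aut}(S)$. Together with Proposition~\ref{prop:lie} and the classification, this gives the first two assertions. If $\frac89\le\gamma<1$, it follows that every $S$ not isomorphic to $\mathrm{PSL}(2,3^f)$ with $f$ a power of $2$ lies in $\Sigma_\gamma$. If $\gamma<\frac89$, then $S=\mathrm{PSL}(3,4)$ does not lie in $\Sigma_\gamma$, as $P(\phi\rho S)=\frac89$. It is not isomorphic to any $\mathrm{PSL}(2,3^f)$: its order is $20160=2^6\cdot3^2\cdot5\cdot7$, the Sylow $3$-subgroups would force $f=2$, and $|\mathrm{PSL}(2,9)|=360$. So $\gamma$ does not have the property in the question.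
\end{proof}

\begin{thebibliography}{9}

\bibitem{Atlas}
The ATLAS.

\bibitem{Carter}
Carter, \emph{Finite groups of Lie type}.

\bibitem{GLS}
Gorenstein, Lyons and Solomon, no.~3.

\bibitem{LO}
Andrea Lucchini and Nowras Otmen, \emph{$p$-elements in profinite groups}, arXiv:2406.19766 (2024).

\bibitem{St}
Steinberg, \emph{Endomorphisms of linear algebraic groups}, Mem. AMS 80.

\end{thebibliography}
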